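\title{Traces of Yang--Baxter elements and modified Macdonald polynomials}

\begin{abstract}
To each partition $\mu$ of $n$ one attaches a permutation $\sigma_\mu$ and a vector $v_\mu$ of spectral parameters, hence a Yang--Baxter element $Y_{\sigma_\mu}(v_\mu)$ of the Hecke algebra of $S_n$. We prove the conjecture of Novelli and Thibon that the generating function $\sum_\lambda\chi^\lambda(Y_{\sigma_\mu}(v_\mu))\,s_\lambda$ of its irreducible character values is proportional to the modified Macdonald polynomial $\tilde H_\mu[(1-q)X;q,t]$. We expand the trace as a sum of traces of elements indexed by Hessenberg functions, compute these traces by counting points over finite fields, and compare the result with the Haglund--Haiman--Loehr formula. The proof gives the proportionality constant and a version with one free spectral parameter per row.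
\end{abstract}

\section{The conjecture and the main result}\label{sec:intro}

\subsection{Yang--Baxter elements}

Let $q$ be an indeterminate and $\mathbb K$ a field containing $\mathbb Q(q)$. The Hecke algebra $H_n$ of the symmetric group $S_n$ is the $\mathbb K$-algebra with generators $T_1,\dots,T_{n-1}$ subject to the braid relations and to $T_i^2=(q-1)T_i+q$. Permutations are written in one-line notation $\sigma(1)\sigma(2)\cdots\sigma(n)$ and compose as functions, so that right multiplication by $s_i=(i,i+1)$ exchanges the letters in positions $i$ and $i+1$. An \emph{inversion} of $\sigma$ is a pair of letters $a<b$ with $b$ to the left of $a$; the length $\ell(\sigma)$ is the number of inversions. The elements $T_w=T_{i_1}\cdots T_{i_\ell}$, where $w=s_{i_1}\cdots s_{i_\ell}$ is any reduced word, form a basis of $H_n$. If $\ell(s_iw)>\ell(w)$, then $T_iT_w=T_{s_iw}$ and $T_iT_{s_iw}=(q-1)T_{s_iw}+qT_w$, and the same rule holds for multiplication on the right.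

For $\rho\in\mathbb K$ put
\[
Y_i(\rho)=(\rho-1)\,T_i+q-1 .
\]
These elements satisfy the Yang--Baxter equation
\[
Y_i(\rho)\,Y_{i+1}(\rho\rho')\,Y_i(\rho')=Y_{i+1}(\rho')\,Y_i(\rho\rho')\,Y_{i+1}(\rho):
\]
with $a=\rho-1$, $c=\rho'-1$, $b=\rho\rho'-1=a+c+ac$ and $d=q-1$, both sides expand to
\[
abc\,T_iT_{i+1}T_i+abd\,T_iT_{i+1}+bcd\,T_{i+1}T_i+bd^2(T_i+T_{i+1})+d^3+acdq .
\]
Let $\mathbf u=(u_1,\dots,u_n)\in(\mathbb K^\times)^n$ be a vector of \emph{spectral parameters}. The \emph{Yang--Baxter elements} are defined by $Y_{\mathrm{id}}(\mathbf u)=1$ and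
\[
Y_{\sigma s_i}(\mathbf u)=Y_\sigma(\mathbf u)\,Y_i\bigl(u_{\sigma(i+1)}/u_{\sigma(i)}\bigr)\qquad\text{if }\ell(\sigma s_i)>\ell(\sigma).
\]
Any two reduced words of a permutation are connected by braid moves, so the Yang--Baxter equation, together with the commutation of $Y_i(\rho)$ and $Y_j(\rho')$ for $|i-j|\ge2$, shows that $Y_\sigma(\mathbf u)$ does not depend on the reduced word. We use the definition in the following form. A \emph{chain} is a sequence of words from $12\cdots n$ to $\sigma$ in which each step replaces letters $ab$ with $a<b$, in positions $i,i+1$, by $ba$. Such a step contributes the factor $Y_i(u_b/u_a)$ on the right, and $Y_\sigma(\mathbf u)$ is the product of the contributions along any chain. Each inversion of $\sigma$ is created by exactly one step. For example, the chain $123\to213\to231$ gives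
\[
Y_{231}(1,t_1,t_2)=\bigl((t_1-1)T_1+q-1\bigr)\bigl((t_2-1)T_2+q-1\bigr).
\]
The element $Y_\sigma(\mathbf u)$ is $\prod(u_b/u_a-1)\,T_\sigma$, the product being over the inversions, plus terms $T_w$ of smaller length. It is thus a deformation of $T_\sigma$, and it degenerates at special ratios of the parameters: $Y_i(1)$ is a scalar, and $Y_i(q)=(q-1)(1+T_i)$ is a multiple of the symmetrizer on two strands.

\subsection{The equivariant trace}

Let $\Lambda$ be the algebra of symmetric functions in $X=\{x_1,x_2,\dots\}$ over $\mathbb K$, with the usual elements $p_j,h_j,e_j,s_\lambda$ and the Hall scalar product $\langle\,,\rangle$, for which the $s_\lambda$ are orthonormal and the products $p_\lambda$ are orthogonal. We use plethystic notation in the following cases only. Let $A$ be one of $\pm1$, $\pm(1-q)$, $1/(1-q)$, and let $A_j$ be obtained from $A$ by replacing $q$ by $q^j$. Then $F\mapsto F[AX]$ is the $\mathbb K$-algebra endomorphism of $\Lambda$ with $p_j\mapsto A_jp_j$, and $F\mapsto F[A]$ is the $\mathbb K$-algebra homomorphism $\Lambda\to\mathbb K$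 with $p_j\mapsto A_j$. The coefficients of $F$ in $\mathbb K$ are left fixed. From $\sum_mh_my^m=\exp\bigl(\sum_jp_jy^j/j\bigr)$ one reads off
\begin{equation}\label{eq:pleth}
\sum_mh_m[-1]y^m=1-y,\qquad \sum_mh_m[q-1]y^m=\frac{1-y}{1-qy},\qquad h_m[-X]=(-1)^me_m[X].
\end{equation}
Set
\[
\theta_m=\frac{h_m[(q-1)X]}{q-1},\qquad \theta_\lambda=\prod_j\theta_{\lambda_j};
\]
for instance $\theta_1=s_1$ and $\theta_2=qs_2-s_{11}$. The last identity in \eqref{eq:pleth} gives
\begin{equation}\label{eq:etheta}
e_m[(1-q)X]=(-1)^m(q-1)\,\theta_m .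
\end{equation}

A \emph{connected element} is a product $T_iT_{i+1}\cdots T_{i+r-1}$, and its support is the interval $[i,i+r]$. A \emph{standard element} is a product of connected elements with pairwise disjoint supports; its \emph{type} is the partition of $n$ formed by the sizes of the supports, completed by parts $1$. We use the following known facts: $H_n$ is split semisimple, its irreducible characters $\chi^\lambda$ are indexed by the partitions $\lambda\vdash n$, and
\begin{equation}\label{eq:char}
\chi^\lambda(A)=\langle s_\lambda,\theta_\nu\rangle\qquad\text{for every standard element $A$ of type }\nu .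
\end{equation}
The \emph{equivariant trace} of $A\in H_n$ collects all character values in one symmetric function:
\[
\operatorname{tr}(A)=\sum_{\lambda\vdash n}\chi^\lambda(A)\,s_\lambda .
\]
It is linear, satisfies $\operatorname{tr}(AA')=\operatorname{tr}(A'A)$, and by \eqref{eq:char} sends a standard element of type $\nu$ to $\theta_\nu$. A \emph{trace function} on an algebra is a linear functional vanishing on commutators.

\begin{lemma}\label{lem:determined}
\begin{enumerate}
\item[(a)] A trace function on $H_n$ is determined by its values on standard elements.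
\item[(b)] $\chi^{(n)}$ is the algebra homomorphism $H_n\to\mathbb K$ with $T_i\mapsto q$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) As $H_n$ is a product of matrix algebras, its trace functions are the linear combinations of the $\chi^\lambda$. So it suffices that the square matrix $(\langle s_\lambda,\theta_\nu\rangle)$ be invertible, that is, that the $\theta_\nu$, $\nu\vdash n$, be linearly independent. This holds because $\theta_m$ is $\frac{q^m-1}{q-1}\frac{p_m}{m}$ plus a polynomial in $p_1,\dots,p_{m-1}$.

(b) For $F$ of degree $n$, $\langle h_n,F\rangle$ is the coefficient of $x_1^n$ in $F$, which is $F[1]$. By \eqref{eq:pleth}, $\theta_m[1]=h_m[q-1]/(q-1)=q^{m-1}$. So $\chi^{(n)}$ and the homomorphism $T_i\mapsto q$ agree on standard elements.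
\end{proof}

By (a), every element of $H_n$ is congruent modulo commutators to a linear combination of standard elements. So $\operatorname{tr}(A)$ can also be described as follows: reduce $A$ to standard elements by cyclic permutation of factors and the Hecke relations, and replace each standard element of type $\nu$ by $\theta_\nu$. By (b), $\chi^{(n)}(Y_i(\rho))=q\rho-1$, hence
\begin{equation}\label{eq:sncoeff}
\text{the coefficient of $s_n$ in }\operatorname{tr}Y_\sigma(\mathbf u)\text{ is }\prod_{\text{inversions }a<b\text{ of }\sigma}\bigl(q\,u_b/u_a-1\bigr).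
\end{equation}

\subsection{The permutation $\sigma_\mu$ and the parameters $v_\mu$}

Let $\mu=(\mu_1\ge\dots\ge\mu_k>0)$ be a partition of $n$, drawn in French notation: the cell $(r,c)$ lies in row $r$, counted from the bottom, and in column $c$, with $1\le c\le\mu_r$. Put $\mu_{k+1}=0$. Number the cells from $1$ to $n$ row by row from the bottom, from left to right in each row, and identify each cell with its number. Let $P_r$ be the set of cells of row $r$ with no cell directly above (the columns $\mu_{r+1}<c\le\mu_r$); these are the \emph{peaks}, one for each column. Let $R_r$ be the set of the other cells of row $r$ (the columns $c\le\mu_{r+1}$). Writing $A^\downarrow$ for the elements of a set $A$ in decreasing order, define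
\[
\sigma_\mu=P_k^\downarrow\cdots P_2^\downarrow P_1^\downarrow\;R_1^\downarrow R_2^\downarrow\cdots R_{k-1}^\downarrow ,
\]
and let $v_\mu$ be the parameter vector with $u_{(r,c)}=q^{c-1}t^{r-1}$, over $\mathbb K=\mathbb Q(q,t)$. For $\mu=(4,3,1,1)$, shown in Figure~\ref{fig:mu}, $\sigma_\mu=976432158$ and $v_\mu=(1,q,q^2,q^3,t,qt,q^2t,t^2,t^3)$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.65]
\foreach \x/\y in {3/0,1/1,2/1,0/3} {\fill[gray!30] (\x,\y) rectangle +(1,1);}
\foreach \x/\y/\z in {0/0/1,1/0/2,2/0/3,3/0/4,0/1/5,1/1/6,2/1/7,0/2/8,0/3/9}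
  {\draw (\x,\y) rectangle +(1,1); \node at (\x+0.5,\y+0.5) {$\z$};}
\begin{scope}[shift={(8,0)}]
\foreach \x/\y in {0/0,2/1} {\fill[gray!30] (\x,\y) rectangle +(1,1);}
\foreach \x/\y/\z in {0/0/4,1/0/3,2/0/2,3/0/1,0/1/7,1/1/6,2/1/5,0/2/8,0/3/9}
  {\draw (\x,\y) rectangle +(1,1); \node at (\x+0.5,\y+0.5) {$\z$};}
\draw[very thick] (1.5,0.5) circle (0.4);
\end{scope}
\end{tikzpicture}
\caption{The partition $\mu=(4,3,1,1)$. Left: the numbers of the cells, with the peaks shaded. Right: the positions of the cells after each row has been reversed. The cells that attack the circled cell and have a larger position are shaded; their positions $4,5$ directly follow the position $3$ of the circled cell, and the next position $6$ is the cell above it.}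
\label{fig:mu}
\end{figure}

Let $\tilde H_\mu(X;q,t)$ be the modified Macdonald polynomial; we use it only through the combinatorial formula \eqref{eq:HHL} below. The conjecture posed by Novelli and Thibon \cite{NT} is that $\operatorname{tr}Y_{\sigma_\mu}(v_\mu)$ and $\tilde H_\mu[(1-q)X;q,t]$ become equal when both are expanded in the Schur basis and divided by their coefficients of $s_n$. We prove it for all partitions.

\begin{theorem}\label{thm:main}
For every partition $\mu\vdash n$,
\[
\operatorname{tr}Y_{\sigma_\mu}(v_\mu)=K_\mu\,\tilde H_\mu[(1-q)X;q,t]\qquad\text{with }K_\mu\ne0 .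
\]
The coefficient of $s_n$ is nonzero on both sides, and dividing by it gives
\[
\frac{\operatorname{tr}Y_{\sigma_\mu}(v_\mu)}{\prod_{\text{\rm inversions }a<b\text{ \rm of }\sigma_\mu}(q\,u_b/u_a-1)}=\frac{\tilde H_\mu[(1-q)X;q,t]}{\prod_{(r,c)\in\mu}(1-q^{c}t^{r-1})}.
\]
\end{theorem}

The case $n=2$ shows why such a statement can be expected. Here $\sigma_\mu=21$ for both partitions, and $Y_{21}=Y_1(\rho)$ with $\rho=q$ for $\mu=(2)$ and $\rho=t$ for $\mu=(1,1)$, while $\tilde H_{(2)}=s_2+qs_{11}$ and $\tilde H_{(1,1)}=s_2+ts_{11}$. For any $\rho$, \eqref{eq:etheta} gives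
\[
(s_2+\rho s_{11})[(1-q)X]=\bigl(e_1^2+(\rho-1)e_2\bigr)[(1-q)X]=(q-1)\bigl((q-1)\theta_{11}+(\rho-1)\theta_2\bigr)=(q-1)\operatorname{tr}Y_1(\rho).
\]
So a crossing with ratio $\rho$ gives the weight $\rho$ to the pairs $(f_1,f_2)$ with $f_1>f_2$ in $s_2+\rho s_{11}=\sum_{f_1,f_2}\rho^{[f_1>f_2]}x_{f_1}x_{f_2}$. Here and below, $[\mathcal A]$ is $1$ if the statement $\mathcal A$ holds and $0$ otherwise. The combinatorial formula for $\tilde H_\mu$ is a sum over fillings with weights of exactly this kind, and one is led to look for a crossing, or a group of crossings, behind each weight. The identity holds for a free parameter $\rho$, which suggests that the powers of $t$ are not essential. Indeed we prove a stronger statement, Theorem~\ref{thm:refined}, in which $1,t,t^2,\dots$ are replaced by arbitrary parameters.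

Section~\ref{sec:fillings} states Theorem~\ref{thm:refined} and deduces Theorem~\ref{thm:main} from it. Section~\ref{sec:example} carries out the whole argument for $\mu=(2,1)$ and isolates what is needed in general: a family of elements $C_\eta\in H_n$ with computable traces (Section~\ref{sec:hessenberg}), a rule for multiplying them by the crossings of one letter with a whole row (Section~\ref{sec:crossing}), and a chain for $\sigma_\mu$ made of such crossings (Section~\ref{sec:chain}). The comparison with fillings is in Section~\ref{sec:comparison}.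

\section{Fillings, and one parameter per row}\label{sec:fillings}

Put $N_r=\mu_1+\dots+\mu_r$ and $N_0=0$, and let $\mu'_c$ be the height of column $c$. A cell $\xi=(r,c)$ has arm $a(\xi)=\mu_r-c$ and leg $l(\xi)=\mu'_c-r$. Let $\mu^+$ be the set of the $n-\mu_1$ cells in rows $r\ge2$, and for $\xi=(r,c)\in\mu^+$ let $\xi^-=(r-1,c)$ be the cell below it. We write $[m]_q=1+q+\dots+q^{m-1}$ and $[m]_q!=[1]_q\cdots[m]_q$.

Two cells \emph{attack} each other if they lie in the same row, or if they are $(r,c)$ and $(r-1,c')$ with $c'<c$. The \emph{reading order} goes through the rows from top to bottom, and through each row from left to right. For a filling $f:\mu\to\mathbb Z_{>0}$ put $x^f=\prod_\xi x_{f(\xi)}$ and let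
\begin{itemize}
\item $\operatorname{Des}(f)$ be the set of $\xi\in\mu^+$ with $f(\xi)>f(\xi^-)$;
\item $\operatorname{Inv}(f)$ be the set of attacking pairs $(\xi,\zeta)$ with $\xi$ before $\zeta$ in reading order and $f(\xi)>f(\zeta)$.
\end{itemize}
The theorem of Haglund, Haiman and Loehr \cite[Theorem~2.2]{HHL} states that
\begin{equation}\label{eq:HHL}
\tilde H_\mu(X;q,t)=\sum_fq^{|\operatorname{Inv}(f)|}\prod_{\xi\in\operatorname{Des}(f)}q^{-a(\xi)}t^{l(\xi)+1}\;x^f .
\end{equation}

For $z=(z_1,\dots,z_k)\in(\mathbb K^\times)^k$ let $v_\mu(z)$ be the parameter vector with $u_{(r,c)}=q^{c-1}z_r$, so that $v_\mu=v_\mu(1,t,t^2,\dots)$. For $\xi=(r,c)\in\mu^+$ put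
\begin{equation}\label{eq:alpha}
\alpha_\xi=q^{-a(\xi)}\,\frac{z_{\mu'_c}}{z_{r-1}}=\frac{u_{(\mu'_c,\,c)}}{u_{(r-1,\,\mu_r)}},\qquad \kappa_\xi=\prod_{l=1}^{\mu_r-1}(\alpha_\xi q^l-1),
\end{equation}
and define
\[
\mathcal H_\mu(X;q;z)=\sum_fq^{|\operatorname{Inv}(f)|}\prod_{\xi\in\operatorname{Des}(f)}\alpha_\xi\;x^f .
\]
For $z_r=t^{r-1}$ we have $\alpha_\xi=q^{-a(\xi)}t^{l(\xi)+1}$, so \eqref{eq:HHL} reads
\begin{equation}\label{eq:HHLz}
\mathcal H_\mu(X;q;1,t,t^2,\dots)=\tilde H_\mu(X;q,t).
\end{equation}
The second expression for $\alpha_\xi$ explains the shape of $\sigma_\mu$. The weight of a descent at $(r,c)$ is the ratio of the parameter of the peak of column $c$ to the parameter of the largest cell of $R_{r-1}$. In $\sigma_\mu$ the peak of column $c$ stands to the left of all of $R_{r-1}$, so this ratio occurs in a crossing.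

Call a permutation $\sigma$ \emph{$\mu$-admissible} if it is obtained from $P_1^\downarrow\cdots P_k^\downarrow R_1^\downarrow\cdots R_{k-1}^\downarrow$ by rearranging the first $\mu_1$ letters so that the letters of each $P_s$ stay in decreasing order. The permutation $\sigma_\mu$ is $\mu$-admissible. For such $\sigma$ and $\mathbf u=v_\mu(z)$ let
\[
g_\sigma=\prod\,(q\,u_b/u_a-1),
\]
the product being over the inversions $a<b$ of $\sigma$ with $a\in P_s$, $b\in P_r$, $s<r$.

\begin{theorem}\label{thm:refined}
Let $z\in(\mathbb K^\times)^k$ be arbitrary and let $\sigma$ be $\mu$-admissible. Then $\mathcal H_\mu(X;q;z)$ is a symmetric function, and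
\[
\operatorname{tr}Y_\sigma(v_\mu(z))=K_\sigma\;\mathcal H_\mu[(1-q)X;q;z],
\]
\[
K_\sigma=\frac{(-1)^{n-\mu_1}}{(1-q)^{\mu_1}}\;\prod_{r=1}^k\prod_{d=1}^{\mu_r-1}(q^d-1)^{\mu_r-d}\;\prod_{r=2}^k[\mu_r]_q!\;\prod_{\xi\in\mu^+}\kappa_\xi\;\cdot g_\sigma .
\]
Moreover, the coefficient of $s_n$ in $\mathcal H_\mu[(1-q)X;q;z]$ is
\begin{equation}\label{eq:Hsn}
\prod_{c=1}^{\mu_1}(1-q^c)\prod_{(r,c)\in\mu^+}\bigl(1-q^{c}z_{\mu'_c}/z_{r-1}\bigr).
\end{equation}
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:refined}]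
Take $\mathbb K=\mathbb Q(q,t)$, $z_r=t^{r-1}$, $\sigma=\sigma_\mu$, and use \eqref{eq:HHLz}; put $K_\mu=K_{\sigma_\mu}$. Each factor of $\kappa_\xi$ has the form $q^et^{j}-1$ with $j=l(\xi)+1\ge1$, and each factor of $g_\sigma$ has this form with $j=r-s\ge1$. The other factors of $K_\mu$ are nonzero elements of $\mathbb Q(q)$, so $K_\mu\ne0$. In column $c$, as $r$ runs over $2,\dots,\mu'_c$, the exponent $\mu'_c-r+1$ of $t$ in $z_{\mu'_c}/z_{r-1}$ runs over $1,\dots,\mu'_c-1$. Hence \eqref{eq:Hsn} equals $\prod_{(r,c)\in\mu}(1-q^ct^{r-1})\ne0$. The coefficient of $s_n$ on the left is $K_\mu$ times this product, hence nonzero, and it is given by \eqref{eq:sncoeff}.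
\end{proof}

\section{The case $\mu=(2,1)$, and rows of length two}\label{sec:example}

Two elementary identities, one on each side, have the same coefficients. For $\alpha\in\mathbb K$ and $\delta\in\{0,1\}$,
\begin{equation}\label{eq:twoterm}
Y_i(\alpha)=(\alpha-1)(1+T_i)+(q-\alpha),\qquad (q-1)\,\alpha^\delta=(\alpha-1)\,q^\delta+(q-\alpha).
\end{equation}
The second one holds since the right side is $q-1$ for $\delta=0$ and $\alpha(q-1)$ for $\delta=1$. It says that a descent of weight $\alpha$ is a linear combination of an inversion of weight $q$ and of no statistic at all.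

Let $\mu=(2,1)$, with rows $12$ and $3$. Then $\sigma_\mu=321$, $v_\mu(z)=(z_1,qz_1,z_2)$, and the only cell of $\mu^+$ has $\alpha=z_2/z_1$. The chain $123\to213\to231\to321$ gives
\[
Y_{321}=Y_1(q)\,Y_2(\alpha)\,Y_1(\alpha/q)=(q-1)(1+T_1)\,Y_2(\alpha)\,Y_1(\alpha/q).
\]
Inside the trace, move the last factor to the front. As $T_1(1+T_1)=q(1+T_1)$, it is absorbed: $Y_1(\alpha/q)(1+T_1)=(\alpha-1)(1+T_1)$. The first identity in \eqref{eq:twoterm} then gives
\[
\operatorname{tr}Y_{321}=(q-1)(\alpha-1)\Bigl[(\alpha-1)\operatorname{tr}\bigl((1+T_1)(1+T_2)\bigr)+(q-\alpha)\operatorname{tr}(1+T_1)\Bigr].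
\]
On the other side, the only attacking pair lies in the first row. With $\delta_1=[f(1,1)>f(1,2)]$ and $\delta_2=[f(2,1)>f(1,1)]$, the second identity in \eqref{eq:twoterm} gives
\[
\mathcal H_{(2,1)}=\sum_fq^{\delta_1}\alpha^{\delta_2}x^f=\frac1{q-1}\Bigl[(\alpha-1)\sum_fq^{\delta_1+\delta_2}x^f+(q-\alpha)\sum_fq^{\delta_1}x^f\Bigr].
\]
It remains to match the terms. Writing $q^\delta=1+(q-1)\delta$, we find $\sum_fq^{\delta_1+\delta_2}x^f=e_1^3+2(q-1)e_2e_1+(q-1)^2e_3$ and $\sum_fq^{\delta_1}x^f=e_1^3+(q-1)e_2e_1$. By \eqref{eq:etheta}, the substitution $X\mapsto(1-q)X$ sends these to $(1-q)^3(\theta_{111}+2\theta_{21}+\theta_3)$ and $(1-q)^3(\theta_{111}+\theta_{21})$, which are $(1-q)^3$ times the traces of $1+T_1+T_2+T_1T_2$ and of $1+T_1$. Therefore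
\[
\operatorname{tr}Y_{321}(v_\mu(z))=\frac{\alpha-1}{1-q}\,\mathcal H_{(2,1)}[(1-q)X;q;z],
\]
in agreement with Theorem~\ref{thm:refined}, where $g_\sigma=\alpha-1$. The constant vanishes for $z_1=z_2$. This is why Theorem~\ref{thm:refined}, which allows all $z$, is stated as a proportionality, and why $K_\mu\neq0$ has to be checked in Theorem~\ref{thm:main}.

Two things are new when a row above the first has length at least $2$. First, a single descent weight $\alpha_\xi$ must come from the crossings of a peak with the whole block $R_{r-1}^\downarrow$, and expanding $m$ crossings gives $2^m$ terms instead of two. The symmetrizer of the reversed row repairs this. For $m=2$ and arbitrary ratios $\alpha,\beta$, using $(1+T_1)T_1=q(1+T_1)$,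
\[
(1+T_1)Y_2(\beta)Y_1(\alpha)=(1+T_1)\bigl[(\beta-1)(\alpha-1)T_2T_1+(q-1)(\beta-1)T_2+(q-1)(\alpha q-1)\bigr].
\]
The coefficients of $1$ and $T_2$ agree if and only if $\beta=\alpha q$, which is the case when the two crossed letters are neighbors in a row of $\mu$. Then the product equals
\[
(\alpha q-1)\bigl[(\alpha-1)\,(1+T_1)(1+T_2+T_2T_1)+(q-\alpha)\,(1+T_1)(1+T_2)\bigr],
\]
with the coefficients of \eqref{eq:twoterm}. The two elements that appear are the sum of all $T_w$, $w\in S_3$, and the sum of the $T_w$ with $w(1)\le2$.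

Second, the pairs of cells that carry a weight $q$ now form triangles, and the expansion $q^\delta=1+(q-1)\delta$ produces terms that are not symmetric: the sum of $x_{f_1}x_{f_2}x_{f_3}$ over $f_1>f_2$, $f_1>f_3$ contains $x_1^2x_2$ but not $x_1x_2^2$. The matching of traces with generating functions needs another proof, which we give next.

\section{Hessenberg elements and their traces}\label{sec:hessenberg}

A \emph{Hessenberg function} is a weakly increasing map $\eta:[1,n]\to[1,n]$ with $\eta(j)\ge j$ for all $j$. Its \emph{edges} are the pairs $j<k$ with $k\le\eta(j)$. Put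
\[
C_\eta=\sum_{w\in S_n:\ w(j)\le\eta(j)\ \forall j}T_w .
\]
The elements met in Section~\ref{sec:example} are $C_{(2,2,3)}=1+T_1$, $C_{(2,3,3)}=(1+T_1)(1+T_2)$ and $C_{(3,3,3)}$.

For an interval $I=[a,b]\subseteq[1,n]$ let $S_I$ be the group of permutations fixing all points outside $I$, and let $\square_I=\sum_{w\in S_I}T_w$ be its \emph{symmetrizer}. It is the element $C_\eta$ with $\eta=b$ on $I$ and $\eta(j)=j$ elsewhere. If $i,i+1\in I$, then
\begin{equation}\label{eq:absorb}
T_i\,\square_I=\square_I\,T_i=q\,\square_I,\qquad\text{hence}\qquad Y_i(\rho)\,\square_I=\square_I\,Y_i(\rho)=(q\rho-1)\,\square_I,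
\end{equation}
because $T_i(T_w+T_{s_iw})=q(T_w+T_{s_iw})$ when $\ell(s_iw)>\ell(w)$, and likewise on the right. Also $\chi^{(n)}(\square_I)=\sum_{w\in S_I}q^{\ell(w)}=[\,|I|\,]_q!$.

\subsection{The convolution model}

The conditions $w(j)\le\eta(j)$ are awkward to multiply in the basis $T_w$ but are natural for flags. Specialize $q$ to a prime power. Let $G=GL_n(\mathbb F_q)$, let $B\supset U$ be the subgroups of upper triangular and upper unitriangular matrices, let $U^-$ be the subgroup of lower unitriangular matrices, and let $\dot w$ be the permutation matrix with $\dot we_j=e_{w(j)}$. We recall three standard facts.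
\begin{itemize}
\item (Bruhat decomposition.) $G$ is the disjoint union of the double cosets $B\dot wB$, and each coset of $B$ in $B\dot wB/B$ is $u\dot wB$ for a unique $u\in U\cap\dot wU^-\dot w^{-1}$.
\item (Iwahori's theorem.) The map $T_w\mapsto1_{B\dot wB}$ is an isomorphism from the specialized Hecke algebra onto the algebra of $B$-biinvariant functions on $G$ with the product $(\varphi*\psi)(g)=|B|^{-1}\sum_{y\in G}\varphi(y)\psi(y^{-1}g)$. The coefficient of $T_w$ becomes the value at $\dot w$.
\item With $E_j=\langle e_1,\dots,e_j\rangle$, the map $yB\mapsto(yE_j)_j$ is a bijection from $G/B$ to the set of complete flags in $\mathbb F_q^n$, and an $m$-dimensional space has $[m]_q!$ complete flags.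
\end{itemize}
The structure constants of $H_n$ in the basis $T_w$ lie in $\mathbb Z[q]$. So an identity between products of elements with coefficients in $\mathbb Z[q]$ holds as soon as it holds for all prime powers $q$.

Let $\Omega_\eta=\{g\in G:gE_j\subseteq E_{\eta(j)}\ \forall j\}$. This set is $B$-biinvariant, since $B$ fixes every $E_j$. As $\eta$ is weakly increasing, $g\in\Omega_\eta$ if and only if $ge_j\in E_{\eta(j)}$ for all $j$. In particular $\dot w\in\Omega_\eta$ if and only if $w(j)\le\eta(j)$ for all $j$, so $C_\eta$ corresponds to $1_{\Omega_\eta}$.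

\begin{lemma}[Gluing]\label{lem:glue}
Let $a\le b$, and let $\eta',\eta''$ be Hessenberg functions such that
\[
\eta'(j)=b\ \ (a\le j\le b),\qquad \eta'(j)=j\ \ (j>b),\qquad \eta''(j)=j\ \ (j<a),\qquad \eta''(j)\ge b\ \ (a\le j\le b).
\]
Then $C_{\eta'}C_{\eta''}=[b-a+1]_q!\,C_\eta$, where $\eta=\eta'$ on $[1,a-1]$ and $\eta=\eta''$ on $[a,n]$. In particular $C_{\eta'}\square_{[a,b]}=[b-a+1]_q!\,C_{\eta'}$.
\end{lemma}

\begin{proof}
The function $\eta$ is Hessenberg, since $\eta'(a-1)\le\eta'(a)=b\le\eta''(a)$. The value of $1_{\Omega_{\eta'}}*1_{\Omega_{\eta''}}$ at $g$ is the number of cosets $yB$ with $y\in\Omega_{\eta'}$ and $y^{-1}g\in\Omega_{\eta''}$, that is, the number of complete flags $(V_j)$ with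
\[
V_j\subseteq E_{\eta'(j)}\quad\text{and}\quad gE_j\subseteq V_{\eta''(j)}\qquad\text{for all }j .
\]
For $j\ge b$ the first condition says $V_j=E_j$, and for $j<a$ the second says $V_j=gE_j$. Given these equalities, the first condition is automatic for $a\le j\le b$, as $V_j\subseteq V_b=E_b$, and it reads $gE_j\subseteq E_{\eta'(j)}$ for $j<a$. The second condition reads $gE_j\subseteq E_{\eta''(j)}$ for $j\ge a$, because $\eta''(j)\ge b$ for these $j$. So the count is $0$ unless $g\in\Omega_\eta$. If $g\in\Omega_\eta$, then $gE_{a-1}\subseteq E_{\eta'(a-1)}\subseteq E_b$ (for $a=1$, $E_0=0$), and $V_a,\dots,V_{b-1}$ form an arbitrary complete flag between $gE_{a-1}$ and $E_b$. There are $[b-a+1]_q!$ of them.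
\end{proof}

\subsection{The trace of $C_\eta$}

For a word $f:[1,n]\to\mathbb Z_{>0}$ let $x^f=\prod_jx_{f(j)}$ and let $\operatorname{inv}_\eta(f)$ be the number of edges $j<k$ of $\eta$ with $f(j)>f(k)$. Put
\[
L_\eta(X)=\sum_{f}q^{\operatorname{inv}_\eta(f)}x^f .
\]

\begin{proposition}\label{prop:trace}
For every Hessenberg function $\eta$,
\[
(1-q)^n\operatorname{tr}(C_\eta)[X/(1-q)]=L_\eta(X).
\]
In particular $L_\eta$ is symmetric.
\end{proposition}

The coefficient of $x^\nu=x_1^{\nu_1}\cdots x_p^{\nu_p}$ in a symmetric function $F$ is $\langle F,h_{\nu_1}\cdots h_{\nu_p}\rangle$. So we have to understand the trace function obtained by pairing $\operatorname{tr}(A)$ with $\prod_ih_{\nu_i}[X/(1-q)]$. For a single factor it is the functional that extracts the coefficient of $T_1$; a product corresponds to induction from a parabolic subalgebra; and the induced functional is a sum of diagonal matrix coefficients, which can be counted in $G/B$.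

\begin{proof}
\emph{Step 1: the canonical trace.} Let $\tau_n(A)$ be the coefficient of the identity element $T_{\mathrm{id}}$ in $A$. In the convolution model $\tau_n(\varphi*\psi)=|B|^{-1}\sum_y\varphi(y)\psi(y^{-1})$, which is symmetric in $\varphi$ and $\psi$, so $\tau_n$ is a trace function. On a standard element of type $\lambda$ it equals $[\lambda=1^n]$. The trace function $A\mapsto(1-q)^n\operatorname{tr}(A)[1/(1-q)]$ takes on such an element the value $(1-q)^n\prod_j\bigl(h_{\lambda_j}[-1]/(q-1)\bigr)$. By \eqref{eq:pleth}, $h_1[-1]=-1$ and $h_m[-1]=0$ for $m\ge2$, so this value is also $[\lambda=1^n]$. Lemma~\ref{lem:determined}(a) gives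
\[
\tau_n=\sum_{\lambda\vdash n}a_\lambda\chi^\lambda,\qquad a_\lambda=(1-q)^ns_\lambda[1/(1-q)].
\]
The Cauchy identity $h_n[XY]=\sum_\lambda s_\lambda[X]s_\lambda[Y]$, with $Y=1/(1-q)$, shows that $\sum_\lambda a_\lambda s_\lambda=(1-q)^nh_n[X/(1-q)]$.

\emph{Step 2: induction.} Let $\nu=(\nu_1,\dots,\nu_p)$ with $\nu_i\ge0$ and $\sum\nu_i=n$. Cut $[1,n]$ into consecutive blocks of sizes $\nu_1,\dots,\nu_p$; let $S_\nu$ be the group preserving each block and $H_\nu=\bigoplus_{w\in S_\nu}\mathbb KT_w\cong\bigotimes_iH_{\nu_i}$. This algebra is split semisimple with irreducible characters $\chi^\beta=\bigotimes_i\chi^{\beta^i}$, where $\beta=(\beta^1,\dots,\beta^p)$ and $\beta^i\vdash\nu_i$. Put $s_\beta=\prod_is_{\beta^i}$ and $c^\lambda_\beta=\langle s_\lambda,s_\beta\rangle$. On a standard element of $H_\nu$, of type $\lambda^i$ in the $i$-th factor, expanding each $\theta_{\lambda^i}$ in Schur functions gives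
\[
\chi^\lambda=\Bigl\langle s_\lambda,\prod_i\theta_{\lambda^i}\Bigr\rangle=\sum_\beta c^\lambda_\beta\prod_i\langle s_{\beta^i},\theta_{\lambda^i}\rangle .
\]
Trace functions on $H_\nu$ are determined by their values on such elements: the matrix of values of the $\chi^\beta$ is a tensor product of the invertible matrices in the proof of Lemma~\ref{lem:determined}(a). Hence $\chi^\lambda|_{H_\nu}=\sum_\beta c^\lambda_\beta\chi^\beta$. By Frobenius reciprocity, if $M$ is the $H_\nu$-module with character $\chi^\beta$, then $H_n\otimes_{H_\nu}M$ has character $\sum_\lambda c^\lambda_\beta\chi^\lambda$, whose value at $A$ is $\langle\operatorname{tr}(A),s_\beta\rangle$.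

This character can be computed directly. Let $D_\nu$ be the set of permutations $d$ that are increasing on each block. These are the minimal length representatives of the cosets $dS_\nu$; one has $T_dT_w=T_{dw}$ for $w\in S_\nu$, so $H_n=\bigoplus_{d\in D_\nu}T_dH_\nu$. Write $AT_d=\sum_{d'\in D_\nu}T_{d'}A_{d'd}$ with $A_{d'd}\in H_\nu$. The trace of $A$ on $H_n\otimes_{H_\nu}M=\bigoplus_dT_d\otimes M$ is $\sum_d\chi^\beta(A_{dd})$. Thus $\langle\operatorname{tr}(A),s_\beta\rangle=\sum_d\chi^\beta(A_{dd})$. Multiply by $\prod_ia_{\beta^i}$ and sum over $\beta$. By Step 1, the left side becomes $(1-q)^n\langle\operatorname{tr}(A),\prod_ih_{\nu_i}[X/(1-q)]\rangle$, and on the right $\chi^\beta$ is replaced by $\bigotimes_i\tau_{\nu_i}$, which extracts the coefficient of $T_{\mathrm{id}}$ in $A_{dd}$. That coefficient is the coefficient of $T_d$ in $AT_d$, because $T_{d'}H_\nu$ is spanned by the $T_w$ with $w\in d'S_\nu$. Finally, $F\mapsto F[X/(1-q)]$ is diagonal in the orthogonal basis $p_\lambda$, hence self-adjoint. We obtain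
\begin{equation}\label{eq:induced}
\text{coefficient of $x^\nu$ in }(1-q)^n\operatorname{tr}(A)[X/(1-q)]\;=\;\sum_{d\in D_\nu}\bigl(\text{coefficient of $T_d$ in }AT_d\bigr).
\end{equation}

\emph{Step 3: the diagonal coefficients of $C_\eta$.} We claim that for every $d\in S_n$ the coefficient of $T_d$ in $C_\eta T_d$ is $q^{N}$, where $N$ is the number of edges $j<k$ of $\eta$ with $d^{-1}(j)>d^{-1}(k)$. At a prime power, this coefficient is the number of cosets $yB\subseteq\Omega_\eta$ with $y^{-1}\dot d\in B\dot dB$, that is, with $\dot d^{-1}yB\subseteq B\dot d^{-1}B$. By the Bruhat decomposition, the last condition means that $\dot d^{-1}yB=u\dot d^{-1}B$ for a unique $u\in U\cap\dot d^{-1}U^-\dot d$, or equivalently that $yB=y_0B$ for a unique $y_0=\dot du\dot d^{-1}\in\dot dU\dot d^{-1}\cap U^-$. Conjugation by $\dot d$ sends the matrix unit $E_{ab}$ to $E_{d(a)d(b)}$. So the $y_0$ are the matrices $1+\sum\gamma_{kj}E_{kj}$, with arbitrary $\gamma_{kj}\in\mathbb F_q$, over the pairs $k>j$ with $d^{-1}(k)<d^{-1}(j)$. The condition $y_0\in\Omega_\eta$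 says that $y_0e_j\in E_{\eta(j)}$ for all $j$; since $\eta(j)\ge j$, it means $\gamma_{kj}=0$ for $k>\eta(j)$. There remain $N$ free entries.

\emph{Step 4: words.} For $d\in D_\nu$ let $f(j)$ be the index of the block containing $d^{-1}(j)$. This is a bijection from $D_\nu$ to the words with $x^f=x^\nu$, since $d$ is determined by the images of the blocks. Let $j<k$. If $d^{-1}(j)$ and $d^{-1}(k)$ lie in one block, then $d^{-1}(j)<d^{-1}(k)$, as $d$ increases on the block. Hence $d^{-1}(j)>d^{-1}(k)$ if and only if $f(j)>f(k)$, and $N=\operatorname{inv}_\eta(f)$. By \eqref{eq:induced}, the two sides of the proposition have the same coefficient of $x^\nu$ for every $\nu$.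
\end{proof}

\section{One letter crossing a reversed row}\label{sec:crossing}

Reversing a row whose parameters form a geometric progression of ratio $q$ produces a symmetrizer.

\begin{lemma}[Fusion]\label{lem:fusion}
Let $I$ be an interval with $m$ elements, suppose that $u_{i+1}=qu_i$ whenever $i,i+1\in I$, and let $w_I$ be the longest element of $S_I$, which reverses the letters of $I$. Then
\[
Y_{w_I}(\mathbf u)=\prod_{d=1}^{m-1}(q^d-1)^{m-d}\;\square_I .
\]
\end{lemma}

\begin{proof}
Write $Y=Y_{w_I}(\mathbf u)=\sum_{w\in S_I}y_wT_w$. Let $i,i+1\in I$. There is a chain from the identity to $w_I$ that starts by exchanging $i$ and $i+1$, so $Y$ is left divisible by $Y_i(q)=(q-1)(1+T_i)$, and therefore $T_iY=qY$. For $\ell(s_iw)>\ell(w)$, the coefficients of $T_{s_iw}$ give $y_w+(q-1)y_{s_iw}=q\,y_{s_iw}$, that is, $y_w=y_{s_iw}$. The $s_i$ generate $S_I$, so all $y_w$ are equal. Their common value is $y_{w_I}=\prod_{a<b}(u_b/u_a-1)=\prod_{a<b}(q^{b-a}-1)$, over $a,b\in I$, and $m-d$ pairs have $b-a=d$.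
\end{proof}

Suppose now that the positions $a,\dots,b$ of a word hold letters whose parameters decrease by the factor $q$ from each position to the next, as in a reversed row, and that a larger letter moves from position $b+1$ to position $a$. If $\alpha$ is the ratio of its parameter to that of the letter in position $a$, the contribution is
\[
W_{[a,b]}(\alpha)=Y_b(\alpha q^{b-a})\,Y_{b-1}(\alpha q^{b-a-1})\cdots Y_{a+1}(\alpha q)\,Y_a(\alpha).
\]
The next lemma is the general form of the first identity in \eqref{eq:twoterm}, which is the case $a=b$, $C_\eta=1$. It applies to every $C_\eta$ that absorbs $\square_{[a,b]}$ on the right, and its output is again of this kind, for the interval shifted by one.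

\begin{lemma}[Crossing]\label{lem:cross}
Let $a\le b<n$, $m=b-a+1$, and let $\eta$ be a Hessenberg function with $\eta=b$ on $[a,b]$ and $\eta(j)=j$ for $j>b$. For $\varepsilon\in\{0,1\}$ let $\eta^\varepsilon$ be the Hessenberg function with
\[
\eta^\varepsilon=\eta\text{ on }[1,a-1],\qquad \eta^\varepsilon(a)=b+\varepsilon,\qquad \eta^\varepsilon=b+1\text{ on }[a+1,b+1],\qquad \eta^\varepsilon(j)=j\ \ (j>b+1).
\]
Then, with $\kappa=\prod_{l=1}^{m-1}(\alpha q^l-1)$,
\[
C_\eta\,W_{[a,b]}(\alpha)=\kappa\,\bigl[(\alpha-1)\,C_{\eta^1}+(q-\alpha)\,C_{\eta^0}\bigr],\qquad \chi^{(n)}(C_{\eta^\varepsilon})=[m+\varepsilon]_q\,\chi^{(n)}(C_\eta).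
\]
\end{lemma}

\begin{proof}
Let $I=[a,b]$. We first treat the case $C_\eta=\square_I$, and write $B^\varepsilon$ for $C_{\eta^\varepsilon}$ in this case. Shifting indices, assume $a=1$, $b=m$. Every $w\in S_{[1,m+1]}$ is uniquely $w=v\,s_ms_{m-1}\cdots s_j$ with $v\in S_I$ and $1\le j\le m+1$: the factor $s_m\cdots s_j$, empty for $j=m+1$, moves the letter $m+1$ from position $m+1$ to position $j=w^{-1}(m+1)$, and each exchange creates an inversion, so $T_w=T_vT_m\cdots T_j$. The element $B^1$ is the sum of all these $T_w$, and $B^0$ is the sum of those with $w(1)\ne m+1$. Therefore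
\begin{equation}\label{eq:B}
B^0=\square_I\,(1+T_m+T_mT_{m-1}+\dots+T_m\cdots T_2),\qquad B^1=B^0+\square_I\,T_m\cdots T_1 .
\end{equation}
The factors of $W_I(\alpha)$ are $Y_j(\alpha q^{j-1})=(\alpha q^{j-1}-1)T_j+(q-1)$ for $j=m,\dots,1$. Expand the product according to the first factor, from the left, in which the term $q-1$ is chosen. If this happens at index $j$, we get
\[
(q-1)\prod_{i=j+1}^m(\alpha q^{i-1}-1)\;\cdot\;\square_I\,T_m\cdots T_{j+1}\;Y_{j-1}(\alpha q^{j-2})\cdots Y_1(\alpha).
\]
The product $Y_{j-1}(\alpha q^{j-2})\cdots Y_1(\alpha)$ involves only $T_1,\dots,T_{j-1}$. It commutes with $T_m\cdots T_{j+1}$, and by \eqref{eq:absorb} it is absorbed by $\square_I$ with the scalar $\prod_{i=1}^{j-1}(\alpha q^i-1)$. So the coefficient of $\square_IT_m\cdots T_{j+1}$ is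
\[
(q-1)\prod_{l=j}^{m-1}(\alpha q^l-1)\prod_{l=1}^{j-1}(\alpha q^l-1)=(q-1)\kappa,
\]
the same for all $j$; this is where the ratio $q$ between consecutive parameters is used. If $q-1$ is never chosen, we get $\square_IT_m\cdots T_1$ with coefficient $\prod_{l=0}^{m-1}(\alpha q^l-1)=(\alpha-1)\kappa$. By \eqref{eq:B},
\[
\square_IW_I(\alpha)=\kappa\bigl[(q-1)B^0+(\alpha-1)(B^1-B^0)\bigr]=\kappa\bigl[(\alpha-1)B^1+(q-\alpha)B^0\bigr],
\]
and $\chi^{(n)}(B^\varepsilon)=[m]_q!\,[m+\varepsilon]_q$.

For general $\eta$, Lemma~\ref{lem:glue} gives $C_\eta\square_I=[m]_q!\,C_\eta$ and $C_\eta B^\varepsilon=[m]_q!\,C_{\eta^\varepsilon}$; its hypotheses hold because the Hessenberg function of $B^\varepsilon$ is the identity on $[1,a-1]$ and is at least $b$ on $I$. Multiplying the last display on the left by $C_\eta/[m]_q!$ gives the first formula. Applying the homomorphism $\chi^{(n)}$ to $C_\eta B^\varepsilon=[m]_q!\,C_{\eta^\varepsilon}$ gives the second.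
\end{proof}

\section{A chain for $\sigma$ and the expansion of the trace}\label{sec:chain}

Fix $\mu$, $z$, a $\mu$-admissible $\sigma$, and $\mathbf u=v_\mu(z)$. Let $J_r=[N_{r-1}+1,N_r]$ be the set of positions of row $r$, and $\square_r=\square_{J_r}$. An element of $H_n$ is \emph{supported} on an interval $J$ if it lies in the subalgebra generated by the $T_i$ with $i,i+1\in J$. Elements supported on disjoint intervals commute.

\subsection{The chain}

We reach $\sigma$ in three stages. For $\mu=(4,3,1,1)$ and $\sigma=\sigma_\mu$ the intermediate words are as follows, with bars separating the sets $J_r$: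
\[
\begin{array}{ll}
1234|567|8|9 & \text{start}\\
4321|765|8|9 & \text{after Stage 1}\\
4321|765|9|8 & \text{after Stage 2, } r=4\\
4321|769|5|8 & \text{after Stage 2, } r=3\\
4769|321|5|8 & \text{after Stage 2, } r=2\\
9764|321|5|8 & \text{after Stage 3.}
\end{array}
\]

\emph{Stage 1: reverse every row.} By Lemma~\ref{lem:fusion} the contribution is $c_\mu\,\square_1\cdots\square_k$, with commuting factors and
\[
c_\mu=\prod_{r=1}^k\prod_{d=1}^{\mu_r-1}(q^d-1)^{\mu_r-d}.
\]
The word is now $P_1^\downarrow R_1^\downarrow|P_2^\downarrow R_2^\downarrow|\cdots|P_k^\downarrow$, and the cell $(r,c)$ stands in position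
\[
\operatorname{pos}(r,c)=N_r+1-c .
\]
We keep this labeling of cells by positions fixed from now on; see Figure~\ref{fig:mu}.

\emph{Stage 2: let the peaks descend.} For $r=k,k-1,\dots,2$, exchange the adjacent blocks $R_{r-1}^\downarrow$ and $P_r^\downarrow\cdots P_k^\downarrow$. Just before step $r$ the word is
\[
P_1^\downarrow R_1^\downarrow|\cdots|P_{r-1}^\downarrow R_{r-1}^\downarrow|P_r^\downarrow\cdots P_k^\downarrow|R_r^\downarrow|\cdots|R_{k-1}^\downarrow ,
\]
and after it $P_{r-1}^\downarrow P_r^\downarrow\cdots P_k^\downarrow$ fills $J_{r-1}$ and $R_{r-1}^\downarrow$ fills $J_r$, which is the same form with $r-1$ in place of $r$. Both blocks have $m=\mu_r$ letters. The block $R_{r-1}^\downarrow$ consists of the cells $(r-1,m),\dots,(r-1,1)$, with parameters $z_{r-1}q^{m-1},\dots,z_{r-1}$. The block $P_r^\downarrow\cdots P_k^\downarrow$ consists of the peaks of the columns $m,m-1,\dots,1$, in this order, so the peak of column $c$ is in position $\operatorname{pos}(r,c)$. These peaks lie in rows $\ge r$, so they are larger than the letters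 of $R_{r-1}$ and all exchanges are allowed. Move the peaks to the left across $R_{r-1}^\downarrow$ one after another, for $c=m,m-1,\dots,1$. When the turn of column $c$ comes, the block $R_{r-1}^\downarrow$ occupies the $m$ positions preceding $\operatorname{pos}(r,c)$, and $\operatorname{pos}(r,c)-m=\operatorname{pos}(r-1,c)$. For $\xi=(r,c)$ this is the interval
\[
I_\xi=[\operatorname{pos}(\xi^-),\operatorname{pos}(\xi)-1].
\]
By \eqref{eq:alpha}, the ratio of the parameter of the peak to that of the first letter $(r-1,m)$ of the block is $\alpha_\xi$. So the move contributes $W_\xi=W_{I_\xi}(\alpha_\xi)$, and step $r$ contributes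
\[
Z_r=W_{(r,\mu_r)}W_{(r,\mu_r-1)}\cdots W_{(r,1)} .
\]
It is supported on $[N_{r-1}+1-\mu_r,N_r]$, which is contained in $J_{r-1}\cup J_r$ because $\mu_r\le\mu_{r-1}$. At the end the word is $P_1^\downarrow\cdots P_k^\downarrow|R_1^\downarrow|\cdots|R_{k-1}^\downarrow$.

\emph{Stage 3: rearrange the peaks.} We claim that $\sigma$ is reached by allowed exchanges of letters from different sets $P_s$, within the positions $J_1$. Argue backwards, by induction on the number of inversions. Consider an arrangement of the peaks in which each $P_s$ is decreasing. If it has no adjacent pair $ba$ with $b>a$ from different sets $P_s$, then the row index weakly increases along the word, and the arrangement is $P_1^\downarrow\cdots P_k^\downarrow$. Otherwise replace such a pair by $ab$; this keeps each $P_s$ decreasing and removes one inversion. So Stage 3 contributes a product $Q$ of factors $Y_i(u_b/u_a)$ supported on $J_1$, one for each inversion in the definition of $g_\sigma$, and \eqref{eq:absorb} gives $Q\,\square_1=g_\sigma\,\square_1$. Admissibility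 of $\sigma$ is used only here. It cannot be dropped: for $\mu=(2)$ and $\sigma=12$ the trace is $s_2+s_{11}$, whereas $\mathcal H_{(2)}[(1-q)X]$ is a multiple of $s_2$.

Altogether $Y_\sigma(\mathbf u)=c_\mu\,\square_1\cdots\square_k\,Z_kZ_{k-1}\cdots Z_2\,Q$, and by cyclicity
\begin{equation}\label{eq:firsttrace}
\operatorname{tr}Y_\sigma(\mathbf u)=c_\mu\,g_\sigma\operatorname{tr}\bigl(\square_1\cdots\square_k\,Z_kZ_{k-1}\cdots Z_2\bigr).
\end{equation}

\subsection{Reversing the order of the rows}

Lemma~\ref{lem:cross} builds Hessenberg functions from small positions to large ones, while in \eqref{eq:firsttrace} the top rows come first. Inside a trace the order can be reversed, because only neighboring rows interact.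

\begin{lemma}\label{lem:reverse}
If $A_2,\dots,A_M\in H_n$ satisfy $A_rA_s=A_sA_r$ whenever $|r-s|\ge2$, then $\operatorname{tr}(A_MA_{M-1}\cdots A_2)=\operatorname{tr}(A_2A_3\cdots A_M)$.
\end{lemma}

\begin{proof}
We show that $\operatorname{tr}(A_M\cdots A_{r+1}\,A_2\cdots A_r)$ does not depend on $r$, $2\le r\le M$; the cases $r=2$ and $r=M$ are the two sides. For $r<M$, rotate $A_2\cdots A_r$ to the front and move it to the right past $A_M\cdots A_{r+2}$, with which it commutes. The result is $\operatorname{tr}(A_M\cdots A_{r+2}\,A_2\cdots A_rA_{r+1})$.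
\end{proof}

For $s\ge r+1$, the supports $J_{r-1}$ of $\square_{r-1}$ and $J_{s-1}\cup J_s$ of $Z_s$ are disjoint. So the product in \eqref{eq:firsttrace} equals $A_{k+1}A_k\cdots A_2$, with $A_r=\square_{r-1}Z_r$ for $2\le r\le k$ and $A_{k+1}=\square_k$. The element $A_r$ is supported on $J_{r-1}\cup J_r$ (on $J_k$ for $r=k+1$), so Lemma~\ref{lem:reverse} applies:
\begin{equation}\label{eq:secondtrace}
\operatorname{tr}Y_\sigma(\mathbf u)=c_\mu\,g_\sigma\operatorname{tr}\bigl(\square_1Z_2\,\square_2Z_3\cdots\square_{k-1}Z_k\,\square_k\bigr).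
\end{equation}

\subsection{Multiplying out}

For $S\subseteq\mu^+$ define $\eta_S:[1,n]\to[1,n]$ by
\begin{equation}\label{eq:etaS}
\eta_S(\operatorname{pos}(\zeta))=N_r\ \text{ for }\zeta\in P_r,\qquad \eta_S(\operatorname{pos}(\xi^-))=\operatorname{pos}(\xi)-1+[\xi\in S]\ \text{ for }\xi\in\mu^+ .
\end{equation}
Every cell is either a peak or of the form $\xi^-$, so this defines $\eta_S$ everywhere. For $\mu=(4,3,1,1)$ we have $\eta_\emptyset=(4,4,5,6,7,7,7,8,9)$ and $\eta_{\mu^+}=(4,5,6,7,7,7,8,9,9)$.

\begin{proposition}\label{prop:expand}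
Each $\eta_S$ is a Hessenberg function. Let
\[
\Gamma=\sum_{S\subseteq\mu^+}\ \prod_{\xi\in S}(\alpha_\xi-1)\prod_{\xi\in\mu^+\setminus S}(q-\alpha_\xi)\;C_{\eta_S} .
\]
Then
\[
\operatorname{tr}Y_\sigma(v_\mu(z))=c_\mu\,g_\sigma\prod_{r=2}^k[\mu_r]_q!\prod_{\xi\in\mu^+}\kappa_\xi\;\operatorname{tr}(\Gamma),\qquad \chi^{(n)}(\Gamma)=[\mu_1]_q!\prod_{\xi=(r,c)\in\mu^+}(\alpha_\xi q^{\mu_r}-1).
\]
\end{proposition}

\begin{proof}
Multiply out the product in \eqref{eq:secondtrace} from left to right. Say that a Hessenberg function $\eta$ has property $(*_r)$ if $\eta=N_r$ on $J_r$ and $\eta(j)=j$ for $j>N_r$. The first factor is $\square_1=C_\eta$ with $\eta$ satisfying $(*_1)$.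

Let $r\ge2$, $m=\mu_r$, let $\eta$ satisfy $(*_{r-1})$, and compute $C_\eta Z_r\square_r$. The interval $I_{(r,m)}=[N_{r-1}+1-m,N_{r-1}]$ consists of the last $m$ positions of $J_{r-1}$, again because $\mu_r\le\mu_{r-1}$. So $(*_{r-1})$ implies the hypothesis of Lemma~\ref{lem:cross} for $I_{(r,m)}$. The interval $I_{(r,c-1)}$ is $I_{(r,c)}$ shifted by one, and the functions $\eta^\varepsilon$ produced by Lemma~\ref{lem:cross} for $[a,b]$ satisfy its hypothesis for $[a+1,b+1]$. Hence the lemma applies successively to $W_{(r,m)},\dots,W_{(r,1)}$. At $W_\xi$ each term splits in two according to $\varepsilon_\xi\in\{0,1\}$, with coefficient $\kappa_\xi(\alpha_\xi-1)$ for $\varepsilon_\xi=1$ and $\kappa_\xi(q-\alpha_\xi)$ for $\varepsilon_\xi=0$; the value of the function at $\operatorname{pos}(\xi^-)$ becomes $\operatorname{pos}(\xi)-1+\varepsilon_\xi$, and the values at smaller positions are unchanged. The last interval is $I_{(r,1)}=[N_{r-1},N_r-1]$, whose shift by one is $J_r$; so the resulting functions satisfy $(*_r)$. By Lemma~\ref{lem:glue},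 multiplication by $\square_r$ then multiplies each term by $[\mu_r]_q!$.

It remains to identify the final function for a choice of all $\varepsilon_\xi$; let $S=\{\xi:\varepsilon_\xi=1\}$. The factors $W_\xi$ occur in the order of increasing $\operatorname{pos}(\xi^-)$, so the value set at $\operatorname{pos}(\xi^-)$ is never changed afterwards. A peak of row $r$ has the value $N_r$ when $(*_r)$ is reached, and its position is smaller than the left end $N_r+1-\mu_{r+1}$ of every later interval, so it keeps this value. The final function is $\eta_S$, which is therefore Hessenberg, and the first formula follows from \eqref{eq:secondtrace}.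

The second part of Lemma~\ref{lem:cross}, applied along the same steps, gives $\chi^{(n)}(C_{\eta_S})=[\mu_1]_q!\prod_{\xi=(r,c)}[\mu_r+\varepsilon_\xi]_q$. So $\chi^{(n)}(\Gamma)$ is $[\mu_1]_q!$ times a product over $\mu^+$ of factors
\[
(\alpha-1)[m+1]_q+(q-\alpha)[m]_q=\alpha\bigl([m+1]_q-[m]_q\bigr)+\bigl(q[m]_q-[m+1]_q\bigr)=\alpha q^m-1 ,
\]
with $\alpha=\alpha_\xi$ and $m=\mu_r$.
\end{proof}

\section{Comparison with fillings}\label{sec:comparison}

Identify cells with positions through $\operatorname{pos}$, and fillings with words. Positions increase from the bottom row to the top row, and from right to left in each row: the order of positions is the reverse of the reading order.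

\begin{lemma}\label{lem:edges}
The edges of $\eta_S$ are the attacking pairs of cells and the pairs $\{\xi^-,\xi\}$ with $\xi\in S$. Consequently
\[
\sum_fq^{|\operatorname{Inv}(f)|+|S\cap\operatorname{Des}(f)|}\,x^f=L_{\eta_S}(X).
\]
\end{lemma}

\begin{proof}
Let $\zeta=(r,c)$ and $j=\operatorname{pos}(\zeta)$. The cells with a larger position that attack $\zeta$ are the $(r,c')$ with $c'<c$, which fill the positions $j+1,\dots,N_r$, and the $(r+1,c')$ with $c<c'\le\mu_{r+1}$. If $\zeta$ is a peak, then $c>\mu_{r+1}$, there is no cell of the second kind, and $\eta_S(j)=N_r$. Otherwise $\zeta=\xi^-$ with $\xi=(r+1,c)$, the cells of the second kind fill the positions $N_r+1,\dots,\operatorname{pos}(\xi)-1$, and $\eta_S(j)$ is $\operatorname{pos}(\xi)-1$ or $\operatorname{pos}(\xi)$ according as $\xi\notin S$ or $\xi\in S$. This proves the first assertion.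

In each edge, the cell that comes first in reading order has the larger position. So $|\operatorname{Inv}(f)|+|S\cap\operatorname{Des}(f)|$ is the number of edges $j<l$ of $\eta_S$ with $f(j)<f(l)$. Restrict to letters in $[1,M]$ and replace $f$ by $M+1-f$. The sum becomes $L_{\eta_S}(x_M,\dots,x_1)$, which equals $L_{\eta_S}(x_1,\dots,x_M)$ by the symmetry in Proposition~\ref{prop:trace}. As $M$ is arbitrary, the identity follows.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:refined}]
Apply the second identity in \eqref{eq:twoterm} to each of the $n-\mu_1$ cells $\xi\in\mu^+$, with $\alpha=\alpha_\xi$ and $\delta=[\xi\in\operatorname{Des}(f)]$, and expand the product: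
\[
\prod_{\xi\in\operatorname{Des}(f)}\alpha_\xi=(q-1)^{\mu_1-n}\sum_{S\subseteq\mu^+}\ \prod_{\xi\in S}(\alpha_\xi-1)\prod_{\xi\in\mu^+\setminus S}(q-\alpha_\xi)\;q^{|S\cap\operatorname{Des}(f)|}.
\]
Multiply by $q^{|\operatorname{Inv}(f)|}x^f$ and sum over $f$. Lemma~\ref{lem:edges} and Proposition~\ref{prop:trace} give
\[
\mathcal H_\mu(X;q;z)=(q-1)^{\mu_1-n}(1-q)^n\operatorname{tr}(\Gamma)[X/(1-q)].
\]
So $\mathcal H_\mu$ is symmetric, and applying the inverse substitution $X\mapsto(1-q)X$,
\begin{equation}\label{eq:HGamma}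
\mathcal H_\mu[(1-q)X;q;z]=(-1)^{n-\mu_1}(1-q)^{\mu_1}\operatorname{tr}(\Gamma).
\end{equation}
Comparison with the first formula of Proposition~\ref{prop:expand} gives $\operatorname{tr}Y_\sigma(v_\mu(z))=K_\sigma\mathcal H_\mu[(1-q)X;q;z]$ with the stated $K_\sigma$. The coefficient of $s_n$ in $\operatorname{tr}(\Gamma)$ is $\chi^{(n)}(\Gamma)$. By \eqref{eq:HGamma} and the second formula of Proposition~\ref{prop:expand}, the coefficient of $s_n$ in $\mathcal H_\mu[(1-q)X;q;z]$ is
\[
(1-q)^{\mu_1}[\mu_1]_q!\prod_{\xi=(r,c)\in\mu^+}(1-q^{\mu_r}\alpha_\xi).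
\]
Since $(1-q)^{\mu_1}[\mu_1]_q!=\prod_{c=1}^{\mu_1}(1-q^c)$ and $q^{\mu_r}\alpha_\xi=q^cz_{\mu'_c}/z_{r-1}$, this is \eqref{eq:Hsn}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{HHL}
Haglund, Haiman and Loehr,
\emph{A combinatorial formula for Macdonald polynomials},
J. Amer. Math. Soc. 18 (2005).

\bibitem{NT}
Jean-Christophe Novelli and Jean-Yves Thibon,
\emph{Noncommutative chromatic quasi-symmetric functions, Macdonald polynomials, and the Yang-Baxter equation},
arXiv:2502.09072 (2025).

\end{thebibliography}
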